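# Anosov flows whose weak stable and weak unstable foliations are not homeomorphic

## 1. Time reversal, and two examples where the foliations agree

Let $M$ be a closed orientable 3-manifold. An **Anosov flow** $\phi_t$ on $M$, generated by a non-vanishing vector field $X$, is a flow with a $D\phi_t$-invariant continuous splitting into line bundles
$$TM=E^s\oplus\mathbb RX\oplus E^u ,$$
where $E^s$ is uniformly contracted and $E^u$ uniformly expanded by $D\phi_t$ as $t\to+\infty$. The **weak stable foliation** $\mathcal F^{ws}$ is the 2-dimensional foliation tangent to $E^s\oplus\mathbb RX$, and the **weak unstable foliation** $\mathcal F^{wu}$ is the one tangent to $E^u\oplus\mathbb RX$. The flow is **transitive** if it has a dense orbit. It is a **suspension** if it is orbit equivalent (there is a homeomorphism carrying orbits onto orbits) to the suspension flow of an Anosov diffeomorphism of the 2-torus. We say that $\mathcal F^{ws}$ is **homeomorphic** to $\mathcal F^{wu}$ if some homeomorphism $h:M\to M$ maps each leaf of $\mathcal F^{ws}$ onto a leaf of $\mathcal F^{wu}$.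

The question, taken from Rafael Potrie, "Anosov flows in dimension 3: an outside look" (arXiv:2410.06637, 2024), is this: if $\phi_t$ is transitive and not a suspension, is $\mathcal F^{ws}$ homeomorphic to $\mathcal F^{wu}$?

One would first guess *yes*. The definition is symmetric under reversing time: $\phi_{-t}$ is again Anosov, with the two foliations exchanged. No local feature tells them apart, and both have only planes, annuli and Möbius bands as leaves (checked in Section 3). Let us test the guess.

We use two textbook facts. First, through each $z$ there is a strong stable leaf $W^{ss}(z)$, an injectively immersed line tangent to $E^s$, complete in its induced length. The flow permutes these leaves and contracts lengths in them exponentially, and the weak stable leaf of $z$ is $\bigcup_t\phi_t(W^{ss}(z))$. The same holds for $W^{uu}$ with time reversed. Second, there is a *local product structure*: there are $\varepsilon_0,\delta_0>0$ such that for $d(p,q)<\delta_0$ there is exactly one pair $(r,u)$ with $|r|<\varepsilon_0$ and $u\in W^{ss}_{\varepsilon_0}(p)\cap W^{uu}_{\varepsilon_0}(\phi_rq)$.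 (The subscript means the part at leaf distance less than $\varepsilon_0$.) Moreover, for each $\varepsilon<\varepsilon_0$ this pair satisfies the same conditions with $\varepsilon$ in place of $\varepsilon_0$ once $d(p,q)$ is small enough.

**Lemma 1.1.** *A point $z'$ lies in the weak stable leaf of $z$ if and only if, after replacing $z'$ by a point of its orbit, there is an increasing homeomorphism $\tau$ of $[0,\infty)$ with $d(\phi_{\tau(t)}z',\phi_tz)\to0$. Consequently a homeomorphism $g:M\to M$ that maps orbits onto orbits and reverses their direction maps each leaf of $\mathcal F^{ws}$ onto a leaf of $\mathcal F^{wu}$.*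

*Proof.* If $z'$ is in the weak stable leaf of $z$, some point of its orbit lies in $W^{ss}(z)$, and $\tau(t)=t$ works.

Conversely, let $p_t=\phi_tz$, $q_t=\phi_{\tau(t)}z'$, and choose $t_0$ so that for $t\ge t_0$ the pair $(r(t),u_t)$ belonging to $(p_t,q_t)$ satisfies the bounds with $\varepsilon_0/2$. For $t_1$ close to $t$, the point $\phi_{t_1-t}u_t$ lies in $W^{ss}_{\varepsilon_0}(p_{t_1})$ and in $W^{uu}_{\varepsilon_0}(\phi_{r'}q_{t_1})$ with $r'=r(t)+(t_1-t)-(\tau(t_1)-\tau(t))$ and $|r'|<\varepsilon_0$. By uniqueness $u_{t_1}=\phi_{t_1-t}u_t$ and $r(t_1)=r'$. So $\phi_{-t}u_t$ and $r(t)+\tau(t)-t$ are locally constant in $t\in[t_0,\infty)$, hence constant. Put $y_t=\phi_{r(t)}q_t=\phi_{r(t)+\tau(t)}z'$. Then $u_t=\phi_{t-t_0}u_{t_0}$ and $y_t=\phi_{t-t_0}y_{t_0}$, and $u_t,y_t$ lie on one strong unstable leaf at leaf distance less than $\varepsilon_0$ for all $t\ge t_0$. Since this distance is expanded exponentially, $u_{t_0}=y_{t_0}$. So the point $y_{t_0}$ of the orbit of $z'$ lies in $W^{ss}(\phi_{t_0}z)$.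

For the last statement let $z'$ be in the weak stable leaf of $z$, moved along its orbit so that $d(\phi_tz',\phi_tz)\to0$. Along each orbit $g$ lifts to a homeomorphism of $\mathbb R$ that reverses direction. (An orbit meets a flow box in countably many arcs, so $g$ is continuous for the orbit topology.) So $g\phi_tz=\phi_{-\beta(t)}gz$ and $g\phi_tz'=\phi_{-\beta'(t)}gz'$ with increasing homeomorphisms $\beta,\beta'$ of $[0,\infty)$. By uniform continuity of $g$ the distance of these points tends to $0$. By the first part, applied to $\phi_{-t}$ with the parameter $\beta(t)$, $gz'$ lies in the weak unstable leaf of $gz$. The same for $g^{-1}$ gives that leaves go onto leaves. $\square$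

**Example 1.2 (geodesic flow).** On the unit tangent bundle of a closed orientable hyperbolic surface, the geodesic flow is Anosov and preserves a volume, hence is transitive. It is not a suspension: the fundamental group surjects onto a surface group containing a nonabelian free group, while the group $\mathbb Z^2\rtimes\mathbb Z$ of a suspension is solvable. The flip $J(v)=-v$ satisfies $J\phi_t=\phi_{-t}J$, so by Lemma 1.1 it carries $\mathcal F^{ws}$ to $\mathcal F^{wu}$. The guess passes.

**Example 1.3 (suspensions).** These are outside the question but easy to compute. For a hyperbolic $B\in SL(2,\mathbb Z)$ let $M_B$ be the quotient of $\mathbb R^2\times\mathbb R$ by $(v,s)\mapsto(v+n,s)$, $n\in\mathbb Z^2$, and by $(v,s)\mapsto(Bv,s-1)$, with flow $\partial_s$. If $D\in GL(2,\mathbb Z)$ satisfies $DBD^{-1}=B^{-1}$, then $(v,s)\mapsto(Dv,-s)$ sends $(Bv,s-1)$ to $(DBv,-s+1)=(B^{-1}Dv,-s+1)$, which is equivalent to $(Dv,-s)$. So it descends and reverses the flow. For $D=\begin{pmatrix}0&-1\\1&0\end{pmatrix}$ one computes $DBD^{-1}=(B^{-1})^{T}$, so every symmetric $B$, such as $\begin{pmatrix}2&1\\1&1\end{pmatrix}$,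 passes the test.

In both examples the homeomorphism comes from reversing the flow. In spite of this evidence the answer is no.

## 2. A family $M_A$ and the congruence $p\equiv t \pmod b$

For $A=\begin{pmatrix}p&b\\ r&t\end{pmatrix}\in SL(2,\mathbb Z)$ with $b\neq0$ put $\kappa=\max(|p|,|b|,|r|,|t|)$. (The entry $t$ is not a time; the context always tells.) For real $\lambda\ge6\kappa$, Section 4 constructs a closed connected orientable 3-manifold $M_A$ and a smooth vector field $X=X_{A,\lambda}$ on it.

**Theorem A.** *Every $X_{A,\lambda}$ generates a volume-preserving, transitive Anosov flow which is not a suspension. For $A=\begin{pmatrix}4&7\\1&2\end{pmatrix}$ and $\lambda\ge42$, $\mathcal F^{ws}$ is not homeomorphic to $\mathcal F^{wu}$. So the answer to the question is negative.*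

**Theorem B.** *Let $\mathcal P$ be the set of conjugacy classes in $\pi_1(M_A)$ represented by periodic orbits of $X_{A,\lambda}$, traversed once in the flow direction. The following are equivalent:*

1. *$\mathcal F^{ws}$ is homeomorphic to $\mathcal F^{wu}$;*
2. *the flow is orbit equivalent to its inverse, by a homeomorphism reversing the direction of orbits;*
3. *some automorphism $\Psi$ of $\pi_1(M_A)$ satisfies $\Psi(\mathcal P)\subset\mathcal P^{-1}$;*
4. *$p\equiv t\pmod b$, equivalently $t^2\equiv1\pmod b$.*

The two forms of (4) agree: $pt-br=1$ gives $pt\equiv1\pmod b$. If $p\equiv t$ then $t^2\equiv pt\equiv1$; if $t^2\equiv1$ then $t$ is its own inverse mod $b$, and that inverse is $p$.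

**Corollary C.** *If $b\mid24$, then $\mathcal F^{ws}$ is homeomorphic to $\mathcal F^{wu}$ for all $A$ with upper right entry $b$. If $b\nmid24$, some $A$ with this $b$ gives $\mathcal F^{ws}$ not homeomorphic to $\mathcal F^{wu}$. The integer $|b|$ is an invariant of $\pi_1(M_A)$, so counterexamples exist on infinitely many pairwise non-homeomorphic manifolds.*

## 3. Holonomy recovers the direction of periodic orbits

A sensible plan is to find a flow that is not orbit equivalent to its inverse. The plan stops here: the map $h$ in the question is only required to carry *leaves* to leaves. It need not carry orbits to orbits. In Example 1.2, let $h_s$ be the stable horocycle flow, with $\phi_th_s=h_{se^{-t}}\phi_t$. It moves points along strong stable leaves, so $J\circ h_1$ also maps $\mathcal F^{ws}$ to $\mathcal F^{wu}$. But $h_1(\phi_tv)=\phi_t(h_{e^t}v)$. If $h_1$ sent the orbit of $v$ into one orbit, then all points $h_{e^t}v$, $t\in\mathbb R$, would lie on one orbit, although an orbit meets a strong stable leaf in a countable set. So $J\circ h_1$ does not map orbits to orbits.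

What survives is the free homotopy class of a periodic orbit, together with its direction. The tool is holonomy.

**Definition (holonomy germ).** For a codimension-one foliation and a loop $c$ in a leaf based at $q$, cover $c$ by a chain of foliated charts. Following plaques along the chain gives a germ of a homeomorphism of the local space of plaques near $q$, which is an interval and may be represented by any transversal. It depends only on the homotopy class of $c$ in the leaf, and a free homotopy in the leaf conjugates it. A homeomorphism of foliations conjugates the holonomy of $c$ to the holonomy of its image. Call a germ *contracting* if its iterates converge to the fixed point on a small neighborhood, and *expanding* if its inverse is contracting. A germ $f$ cannot be both: for $u>0$ small, the orientation-preserving germ $f^2$ satisfies $f^2(u)<u$ in the first case and $f^2(u)>u$ in the second. These properties are invariant under conjugation by germs of homeomorphisms.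

For example, let $\gamma$ be the orbit through $v=0$ in Example 1.3, and let $\mu_u$, with $|\mu_u|>1$, be the expanding eigenvalue of $B$. The holonomy of $\mathcal F^{ws}$ along $\gamma$, on the unstable line, is multiplication by $\mu_u$.

**Proposition 3.1.** *Let $\phi_t$ be an Anosov flow on a closed 3-manifold $M$ and let $h:M\to M$ be a homeomorphism mapping leaves of $\mathcal F^{ws}$ onto leaves of $\mathcal F^{wu}$. For every periodic orbit $\gamma$ there is a periodic orbit $\gamma'$ such that $h_*[\gamma]=[\gamma']^{-1}$ as free homotopy classes.*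

**Step 1: the topology of leaves.** We show that a leaf of $\mathcal F^{ws}$ either is a plane or has fundamental group $\mathbb Z$, generated by its unique periodic orbit. The leaf is the saturation of a strong leaf $\ell$. Consider the group of all $\tau$ with $\phi_\tau(\ell)=\ell$.

If this group is trivial, the map $\ell\times\mathbb R\to L$, $(q,\tau)\mapsto\phi_\tau(q)$, is injective: if $\phi_\tau(q)=\phi_{\tau'}(q')$ then $\phi_{\tau-\tau'}(\ell)$ meets, hence equals, $\ell$. It is a bijective local homeomorphism for the leaf topology, so $L$ is a plane. There is no periodic orbit in $L$ in this case, since a periodic point lies in some $\phi_\sigma(\ell)$ and its period would preserve $\ell$.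

If $\tau>0$ is in the group, some iterate of $\phi_\tau$ is a contraction of the complete line $\ell$, so it has a unique fixed point $q$. Each $\phi_{\tau'}$ with $\tau'$ in the group commutes with this iterate, so it fixes $q$. Hence $q$ is periodic and the group is $T\mathbb Z$ with $T$ the period of $q$. So $L$ is the quotient of $\ell\times\mathbb R$ by the group generated by $(u,\tau)\mapsto(\phi_Tu,\tau-T)$. This is a line bundle over the orbit $\gamma$ of $q$, and $\pi_1(L)=\mathbb Z$ is generated by $\gamma$. A second periodic orbit in $L$ would give another fixed point of an iterate of $\phi_T$ on $\ell$, which is impossible. The same statements hold for $\mathcal F^{wu}$.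

**Step 2: $h$ is a homeomorphism of leaves in the leaf topology.** Let $P$ be a plaque so small that $h(P)$ lies in a foliated chart. Then $h(P)$ is connected and lies in one leaf. A leaf meets a transversal in a countable set, so the projection of $h(P)$ to the transversal is connected and countable, hence a point. Thus $h(P)$ lies in one plaque, and $h|_P$ is continuous in the leaf topology. The same holds for $h^{-1}$.

**Step 3: comparing holonomies.** Let $L\in\mathcal F^{ws}$ be the leaf of $\gamma$ and $L'=h(L)$. By Step 2, $\pi_1(L')\cong\mathbb Z$, so by Step 1 $L'$ contains a periodic orbit $\gamma'$ generating $\pi_1(L')$. Since $h\circ\gamma$ also generates, it is freely homotopic in $L'$ to $\gamma'$ or to $\gamma'^{-1}$. The holonomy of $\mathcal F^{ws}$ along $\gamma$, on the transversal $W^{uu}_{loc}(q)$, is the germ of $\phi_T$, because the paths $\phi_\tau(u)$, $0\le\tau\le T$, stay in leaves. It is expanding. The holonomy of $\mathcal F^{wu}$ along $\gamma'$, on $W^{ss}_{loc}$, is the germ of $\phi_{T'}$ with $T'$ the period of $\gamma'$, which is contracting. As $h$ conjugates the holonomy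 of $\gamma$ to that of $h\circ\gamma$, the latter is expanding. So $h\circ\gamma$ is not freely homotopic in $L'$ to $\gamma'$, and it is freely homotopic to $\gamma'^{-1}$. $\square$

**Example 3.2.** For the suspension of $B$, Proposition 3.1 shows that the sufficient condition of Example 1.3 is also necessary. Since $\det(B-I)\ne0$, $H_1(M_B)$ modulo torsion is $\mathbb Z$, given by the degree over the circle $\mathbb R/\mathbb Z\ni s$, and the kernel of $\pi_1(M_B)\to\mathbb Z$ is $\mathbb Z^2$. Periodic orbits have positive degree, so $h_*$ acts by $-1$ on $\mathbb Z$, preserves $\mathbb Z^2$, and restricts to some $D\in GL(2,\mathbb Z)$. A generator of the quotient acts on $\mathbb Z^2$ by $B$, and its image acts by $B^{-1}$, so $DBD^{-1}=B^{-1}$. For the manifolds $M_A$ we shall meet the analogous equation $ADA=D$.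

## 4. A block $\Sigma\times S^1$ glued to itself by $A$

We want a flow that crosses a torus always in the same direction, on a manifold whose fundamental group remembers the gluing matrix. The block will be (surface)$\times S^1$, because its fundamental group has a center which the group detects. The block must let most orbits pass from an entrance torus to an exit torus, and sliding along the circle fiber must turn the passage into a strong shear.

**The surface.** Write $w=s+ix\in\mathbb C/2\pi i\mathbb Z$ and
$$\Sigma=\{(w,\zeta)\in(\mathbb C/2\pi i\mathbb Z)\times\mathbb C:\ \zeta^2=2\sinh w,\ |s|\le1\}.$$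
Where $\zeta=0$ we have $\sinh w=0$, so $\cosh w=\pm1\ne0$. Hence $\Sigma$ is a smooth surface, with local coordinate $w$ where $\zeta\ne0$ and $\zeta$ near $\zeta=0$. It is a double cover of the annulus $|s|\le1$, branched over $w=0$ and $w=i\pi$. Call the branch points $q_0,q_\pi$. From $\sinh(s+ix)=\sinh s\cos x+i\cosh s\sin x$, the curve $x\mapsto\sinh(\pm1+ix)$ has winding number $\pm1$ about $0$. It is odd, so each of $C_{in}=\{s=-1\}$ and $C_{out}=\{s=1\}$ is a *single* circle doubly covering $\mathbb R/2\pi\mathbb Z\ni x$. So $x$ lifts to a coordinate in $\mathbb R/4\pi\mathbb Z$ on each, unique up to adding $2\pi$. Hence $\Sigma$ is connected, $\chi(\Sigma)=2(0-2)+2=-2$, and with two boundary circles it has genus 1. The group $F:=\pi_1(\Sigma)$ is free of rank 3.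

**The field on $\Sigma$.** Let
$$\rho=\tfrac12|\zeta|^2=|\sinh w|=\sqrt{\sinh^2s+\sin^2x}$$
and let $W$ be given by $\dot s=\rho$, $\dot x=0$, that is, $\dot w=\rho$. From $\zeta\dot\zeta=\cosh w\,\dot w$ we get $\dot\zeta=\frac12\cosh(w)\,\bar\zeta$. So $W$ extends smoothly over $q_0,q_\pi$, which are its only zeros, with linear parts $\zeta\mapsto\pm\frac12\bar\zeta$ (eigenvalues $\pm\frac12$: saddles). The form $\omega=\rho^{-1}ds\wedge dx$ is a smooth nondegenerate area form: near $q_0,q_\pi$ we have $dw=\frac{\zeta}{\cosh w}d\zeta$, so $\omega=\frac{2}{|\zeta|^2}\cdot\frac{|\zeta|^2}{|\cosh w|^2}\,dA_\zeta=2|\cosh w|^{-2}dA_\zeta$. Finally $i_W\omega=dx$ is a smooth closed 1-form, vanishing exactly at $q_0,q_\pi$.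

**The block.** Let $N=\Sigma\times(\mathbb R/2\pi\mathbb Z)_y$ and
$$X=W+\lambda\cos x\,\partial_y,\qquad \mu=\omega\wedge dy .$$
At $q_0,q_\pi$ we have $X=\pm\lambda\partial_y$, so $X$ is nowhere zero. It points inward along $T_{in}=C_{in}\times S^1$ and outward along $T_{out}=C_{out}\times S^1$. Moreover
$$i_X\mu=dx\wedge dy+\lambda\cos x\,\omega$$
is closed (the second term is a 2-form pulled back from a surface), so $L_X\mu=0$. On $T_{in}$ and $T_{out}$, where $s$ is constant, it restricts to $dx\wedge dy$.

**A reversing involution of the block.** Let $R(w,\zeta,y)=(-\bar w,i\bar\zeta,-y)$. It is well defined, since $(i\bar\zeta)^2=-2\sinh\bar w=2\sinh(-\bar w)$, and $R^2=\mathrm{id}$, since $i\,\overline{i\bar\zeta}=\zeta$. It sends $(s,x,y)$ to $(-s,x,-y)$, swaps $T_{in}$ and $T_{out}$, and satisfies $R_*X=-X$ because $\rho$ is $R$-invariant.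

**The gluing.** On both tori use coordinates $(\xi,\eta)=(x/4\pi,y/2\pi)\in\mathbb R^2/\mathbb Z^2$, with the lift of $x$ chosen arbitrarily on $C_{in}$ and then on $C_{out}$ so that $\xi\circ R=\xi$. Let $M=M_A$ be obtained from $N$ by gluing $z\in T_{out}$ to $Az\in T_{in}$. Use collars $(\tau,z)$ given by flow time $\tau$ from the boundary. Then $X=\partial_\tau$ on both sides, so $M$ is a smooth closed connected manifold and $X$ is smooth. In a collar $\mu=f\,d\tau\wedge d\xi\wedge d\eta$, where $f$ does not depend on $\tau$ because $L_X\mu=0$, and $f=8\pi^2$ because $i_X\mu=dx\wedge dy$ on the torus. Since $\det A=1$, $\mu$ is a smooth $X$-invariant volume form on $M$. So $M$ is orientable. Let $T\subset M$ be the image of $T_{in}$, a torus transverse to $X$ and co-oriented by $X$.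

**Orbits in $N$.** Along orbits $x$ is constant and $\dot s=\rho$. If $x\notin\pi\mathbb Z$, the orbit goes from $T_{in}$ to $T_{out}$ in time $\mathcal T(x)=\int_{-1}^1\rho^{-1}ds$. If $x\in\pi\mathbb Z$ then $\rho=|\sinh s|$. Apart from the two periodic orbits $O_0=\{q_0\}\times S^1$ and $O_\pi=\{q_\pi\}\times S^1$ we have $s\ne0$. If $s<0$, the orbit comes from $T_{in}$ and converges to $O_0$ or $O_\pi$ in the future; if $s>0$, it converges to one of them in the past and exits through $T_{out}$. In particular every orbit of $M$ other than $O_0,O_\pi$ meets $T$.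

## 5. The crossing map is a strong shear

For $x\notin\pi\mathbb Z$ the map $T_{in}\to T_{out}$ is
$$(x,y)\mapsto(x',\,y+\lambda\alpha(x)),\qquad \alpha(x)=\cos x\,\mathcal T(x),$$
with $x'-x\in\{0,2\pi\}$ locally constant. In $(\xi,\eta)$ its derivative is $S_\sigma=\begin{pmatrix}1&0\\\sigma&1\end{pmatrix}$, $\sigma=2\lambda\alpha'(x)$.

**Step 1: the shear is bounded below.** Differentiating,
$$\alpha'(x)=-\sin x\Big(\int_{-1}^1\rho^{-1}ds+\cos^2x\int_{-1}^1\rho^{-3}ds\Big).$$
Let $a=|\sin x|\in(0,1]$. For $|s|\le a/2$ we have $|\sinh s|\le2|s|\le a$, so $\rho\le\sqrt2\,a$. This interval has length $a$, so $\int\rho^{-1}ds\ge2^{-1/2}$ and $\int\rho^{-3}ds\ge2^{-3/2}a^{-2}$. Hence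
$$|\alpha'|\ge a\big(2^{-1/2}+(1-a^2)2^{-3/2}a^{-2}\big)=2^{-3/2}\Big(a+\frac1a\Big)\ge2^{-1/2},\qquad |\sigma|\ge\sqrt2\,\lambda\ge6\sqrt2\,\kappa>8\kappa. \tag{1}$$

The first-return derivative to $T$, in $T_{in}$-coordinates, is $AS_\sigma$. A shear fixes the vertical vector $(0,1)$, but $A$ moves it to $(b,t)$, which is not vertical since $b\neq0$. This makes $AS_\sigma$ hyperbolic, with cones that do not depend on $\sigma$.

**Step 2: cones.** Put $\delta=1/(4\kappa)$, $\mathcal C=\{u\in\mathbb R^2\setminus0:|u_1|\ge\delta|u_2|\}$ and $\mathcal C'=\mathbb R^2\setminus(\mathcal C\cup0)$. Let $|\sigma|>8\kappa$. Then: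
$$\text{if } u\in\mathcal C,\ \text{then } \hat u=AS_\sigma u\in\mathcal C,\quad |\hat u_1|\ge2|u_1|,\quad u_1\ne0; \tag{2}$$
$$\text{if } u\in\mathcal C',\ \text{then } A^{-1}u\in\mathcal C,\ \text{and } \check u=S_\sigma^{-1}A^{-1}u\in\mathcal C',\quad |\check u_2|\ge2|u_2|. \tag{3}$$

For (2): $u\in\mathcal C$ gives $u_1\neq0$ and $|u_2|\le4\kappa|u_1|$. Let $v=S_\sigma u=(u_1,\sigma u_1+u_2)$. Then $|v_2|\ge(|\sigma|-4\kappa)|u_1|\ge4\kappa|v_1|$. As $|b|\ge1$,
$$|\hat u_1|=|pv_1+bv_2|\ge|v_2|-\kappa|v_1|\ge\tfrac12|v_2|\ge2\kappa|u_1|\ge2|u_1|,$$
and $|\hat u_2|\le\kappa(|v_1|+|v_2|)\le2\kappa|v_2|\le4\kappa|\hat u_1|$, so $\hat u\in\mathcal C$.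

For (3): $u\in\mathcal C'$ gives $|u_1|<\delta|u_2|$ and $u_2\ne0$. Let $v=A^{-1}u=(tu_1-bu_2,-ru_1+pu_2)$. Then $|v_1|\ge|u_2|-\kappa\delta|u_2|=\frac34|u_2|$ and $|v_2|\le2\kappa|u_2|\le\frac{8\kappa}3|v_1|\le4\kappa|v_1|$, so $v\in\mathcal C$. Now $\check u=(v_1,v_2-\sigma v_1)$ and $|\check u_2|\ge(|\sigma|-4\kappa)|v_1|>4\kappa|v_1|=4\kappa|\check u_1|$, so $\check u\in\mathcal C'$. Also $4\kappa|v_1|\ge3\kappa|u_2|\ge2|u_2|$.

## 6. The flow is Anosov, transitive and not a suspension

The cones double vectors at each crossing of $T$. One would like to conclude directly, and this does not quite work. The crossing time $\mathcal T(x)=\int_{-1}^{1}ds/\sqrt{\sinh^2s+\sin^2x}$ tends to infinity as $x\to\pi\mathbb Z$, so doubling per crossing is not exponential growth in time. Moreover orbits asymptotic to $O_0$ or $O_\pi$ cross $T$ only finitely often in that direction. What the cones do give is that no infinitesimal transverse vector stays bounded for all time, and compactness turns this into uniform hyperbolicity.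

Let $\mathcal N=TM/\mathbb RX$ and let $P_t$ be the linear flow on it induced by $D\phi_t$. For instance, in Example 1.3 the fiber of $\mathcal N$ is the $\mathbb R^2$-direction and $P_1$ acts as $B$. The flow $P_t$ preserves the area form $\Omega=i_X\mu$. Fix a norm on $\mathcal N$ coming from an inner product whose area form is $\Omega$ (rescale any inner product).

**Lemma 6.1.** *No nonzero $v\in\mathcal N$ has $\sup_{t\in\mathbb R}|P_tv|<\infty$.*

*Proof.* **The orbits $O_0,O_\pi$.** There $X=\pm\lambda\partial_y$, so $\mathcal N\cong T_q\Sigma$. Since $X$ projects to $W$, $P_t$ is the linear flow of $DW(q)$, with eigenvalues $\pm\frac12$. A nonzero vector has a component that grows in the future or in the past.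

**A conserved quantity in $N$.** We have $dx(X)=0$ and $L_Xdx=0$. So $dx$ is a functional on $\mathcal N|_N$, and $dx(P_tv)$ is constant while the orbit stays in $N$. This functional vanishes on $O_0\cup O_\pi$, so its norm tends to $0$ along an orbit converging to $O_0$ or $O_\pi$. Hence if an orbit converges to $O_0$ or $O_\pi$ within $N$ as $t\to+\infty$ (or $t\to-\infty$) and $dx(v)\ne0$, then $|P_tv|\to\infty$ in that direction.

**All other orbits.** Such an orbit meets $T$. Let $(z_i)_{i\in I}$, $I\subset\mathbb Z$ an interval, be its successive crossings. Identify $\mathcal N|_T$ with the tangent planes of $T$; the norm there is comparable to the Euclidean one. Let $v_i\in\mathbb R^2$ be the vector of the $P_t$-orbit of $v$ at $z_i$ in $T_{in}$-coordinates, so $v_{i+1}=AS_{\sigma_i}v_i$ with $|\sigma_i|>8\kappa$ by (1). Suppose $v\ne0$ has bounded orbit.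

Suppose first that some $v_i\in\mathcal C$. By (2), $v_j\in\mathcal C$ for all $j\ge i$, with first coordinates at least doubling. If $I$ is unbounded above, this contradicts boundedness. If $I$ has a maximum $n$, then $v_n$ has nonzero first coordinate, that is, $dx(v_n)\ne0$ on the $T_{in}$ side. The forward orbit of $z_n$ never meets $T$ again, so it converges to $O_0$ or $O_\pi$ in $N$, and $|P_tv|\to\infty$, a contradiction.

So all $v_i\in\mathcal C'$. By (3), second coordinates at least double at each backward step, so $I$ has a minimum $n_0$. By (3), $A^{-1}v_{n_0}\in\mathcal C$. This is the same vector in $T_{out}$-coordinates, so $dx\neq0$ on the $T_{out}$ side. The backward orbit converges to $O_0$ or $O_\pi$ in $N$, and $|P_tv|\to\infty$ as $t\to-\infty$, a contradiction. $\square$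

**Lemma 6.2.** *$\mathcal N=B^+\oplus B^-$ with continuous $P_t$-invariant line bundles, uniformly exponentially contracted as $t\to+\infty$, respectively as $t\to-\infty$.*

*Proof.* **A uniform doubling time.** There is $T_0>0$ such that
$$\max_{|\tau|\le T_0}|P_\tau v|\ge2|v|\qquad\text{for all }v\in\mathcal N. \tag{4}$$
Otherwise there are unit vectors $v_n$ with $|P_tv_n|<2$ for $|t|\le n$. A limit of them is a unit vector bounded by $2$ for all time, against Lemma 6.1. Let $K=\max_{|\tau|\le T_0}\|P_\tau\|$ and
$$B_z^{\pm}=\{v\in\mathcal N_z:\ \sup_{\pm t\ge0}|P_tv|<\infty\}.$$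
These are linear and invariant, and $B^+\cap B^-=0$ by Lemma 6.1.

**Contraction.** Let $0\ne v\in B^+$ and $s_n=\sup_{t\ge nT_0}|P_tv|$. For $t\ge(n+1)T_0$, (4) applied to $P_tv$ gives $2|P_tv|\le s_n$. So $s_{n+1}\le s_n/2$. In particular $s_0$ is attained on $[0,T_0]$ and $s_0\le K|v|$. Hence
$$|P_tv|\le K2^{-n}|v|\quad\text{for }t\ge nT_0 .$$
The bound $|P_tv|\le K|v|$ for $t\ge0$ passes to limits, so $B^+=\bigcup_zB^+_z$ is closed.

**Dimension at most one.** If $\dim B_z^+=2$, then $P_t$ would contract all of $\mathcal N_z$ to $0$, which is impossible since $P_t$ preserves $\Omega$.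

**Dimension at least one.** Let $n\ge2T_0$. As $P_n$ has determinant 1 for our norms, there is a unit vector $v_n\in\mathcal N_z$ with $|P_nv_n|\le1$. The maximum of $|P_tv_n|$ over $[0,n]$ is not attained at any $t\in[T_0,n-T_0]$, because (4) would give a value twice as large within $[t-T_0,t+T_0]\subset[0,n]$. So it is attained within $T_0$ of an endpoint and is at most $K\max(|v_n|,|P_nv_n|)=K$. A limit $v$ of the $v_n$ is a unit vector with $|P_tv|\le K$ for all $t\ge0$, so $v\in B_z^+$.

**Continuity.** The set of lines $B^+_z$ is a compact subset of the projectivization of $\mathcal N$ meeting each fiber in one point. A map with closed graph into a compact space is continuous, so $B^+$ is a continuous line bundle. Reversing time gives $B^-$. $\square$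

**Step 1: $X$ is Anosov.** We lift $B^\pm$ from $\mathcal N$ to $TM$. Let $\widehat B^+\subset TM$ be the preimage of $B^+$ and $\ell:B^+\to\widehat B^+$ a continuous linear lift. Then $D\phi_t(\ell v)=\ell(P_tv)+\theta_t(v)X$ for some functional $\theta_t$. For a continuous section $a$ of $\mathrm{Hom}(B^+,\mathbb R)$, the line bundle $\{\ell v+a(v)X\}$ is $D\phi_t$-invariant if and only if
$$a(v)=a(P_tv)-\theta_t(v).$$
For $t=t_0$ so large that $\|P_{t_0}|_{B^+}\|\le\frac12$, the right side is a contraction of the Banach space of such sections. So there is a unique solution, giving a line bundle $E^s$. For any $t$, $D\phi_t(E^s)$ is again of this form and $D\phi_{t_0}$-invariant, so by uniqueness it equals $E^s$. The projection $E^s\to B^+$ is an isomorphism with bounded distortion, so $E^s$ is uniformly contracted. Similarly $B^-$ gives $E^u$, and $TM=E^s\oplus\mathbb RX\oplus E^u$ because $\mathcal N=B^+\oplus B^-$.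

**Step 2: $X$ is transitive.** The flow preserves the volume $\mu$ on a connected closed manifold, so by Poincaré recurrence its nonwandering set is $M$. By the spectral decomposition theorem an Anosov flow with this property is transitive, with dense periodic orbits (Anosov 1967; Smale 1967).

**Step 3: $X$ is not a suspension.** The boundary circles of $\Sigma$ are $\pi_1$-injective, so $T_{in},T_{out}$ are $\pi_1$-injective in $N$. Thus $G:=\pi_1(M)$ is an HNN extension of $\pi_1(N)=F\times\mathbb Z$ (this group with one extra generator conjugating $\pi_1(T_{out})$ to $\pi_1(T_{in})$), and it contains $\pi_1(N)$. So $G$ contains the nonabelian free group $F$. The group $\mathbb Z^2\rtimes\mathbb Z$ of a suspension is solvable and contains no such subgroup. As an orbit equivalence is a homeomorphism of manifolds, the flow is not a suspension.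

This proves the first part of Theorem A.

## 7. A reversing symmetry when $b$ divides $t-p$

The guess of Section 1 suggests extending the reversing involution $R$ of the block to $M_A$. On the boundary $R$ acts by $D_0=\begin{pmatrix}1&0\\0&-1\end{pmatrix}$. A map $E$ of $N$ swapping $T_{in}$ and $T_{out}$ and acting on both by the same matrix $D$ descends to $M_A$ if and only if, for $z\in T_{out}$, the point $E(Az)\in T_{out}$ is glued to $E(z)\in T_{in}$, that is, $A\,D\,A=D$. For $A=\begin{pmatrix}0&-1\\1&0\end{pmatrix}$ we get $AD_0=\begin{pmatrix}0&1\\1&0\end{pmatrix}$ and $AD_0A=D_0$: here $R$ itself reverses the flow, and the guess passes once more.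

In general we may first shear along the fibers, replacing $D_0$ by $D=\begin{pmatrix}\nu&0\\m&\epsilon\end{pmatrix}$, $\nu,\epsilon=\pm1$. The equation $ADA=D$ is $AD=DA^{-1}$, that is,
$$\begin{pmatrix}p\nu+bm&b\epsilon\\ r\nu+tm&t\epsilon\end{pmatrix}=\begin{pmatrix}\nu t&-\nu b\\ mt-\epsilon r&-mb+\epsilon p\end{pmatrix}. \tag{5}$$
The upper right entry forces $\epsilon=-\nu$, and the upper left entry forces $\nu bm=t-p$. So the attempt stops exactly when $b\nmid t-p$, as for $A=\begin{pmatrix}4&7\\1&2\end{pmatrix}$, where $t-p=-2$. When $b\mid t-p$ it succeeds: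

**Proposition 7.1 ((4)⇒(2) in Theorem B).** *If $p\equiv t\pmod b$, the flow of $X$ is orbit equivalent to its inverse by a homeomorphism reversing the direction of orbits.*

*Proof.* **Step 1: the matrix.** Let $m=(t-p)/b$ and $D=\begin{pmatrix}1&0\\m&-1\end{pmatrix}$. The four entries of (5) with $\nu=1$, $\epsilon=-1$ read $p+bm=t$, $-b=-b$, $r+tm=mt+r$, $-t=-mb-p$. All hold, so $ADA=D$.

**Step 2: realizing the shear on the block.** We need a smooth $\theta:\Sigma\to\mathbb R/2\pi\mathbb Z$ with $\theta=mx/2=2\pi m\xi$ near $\partial\Sigma$. This boundary map has degree $m$ on both $C_{in}$ and $C_{out}$, oriented by increasing $x$. With boundary orientations the degrees are $-m$ and $m$, with sum $0$. By exactness of $H^1(\Sigma;\mathbb Z)\to H^1(\partial\Sigma;\mathbb Z)\to H^2(\Sigma,\partial\Sigma;\mathbb Z)=\mathbb Z$, some smooth map $\Sigma\to\mathbb R/2\pi\mathbb Z$ has these degrees. On collars its difference from $mx/2$ lifts to a real function, and subtracting a cutoff of this function gives $\theta$. Put $\mathcal S(q,y)=(q,y+\theta(q))$ and $E=\mathcal S\circ R:N\to N$. Since $R_*X=-X$,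
$$E_*X=-X_1,\qquad X_u:=W+\big(\lambda\cos x+u\,d\theta(W)\big)\partial_y,\quad u\in[0,1].$$
On both boundary tori $E$ is $(\xi,\eta)\mapsto(\xi,-\eta+m\xi)$, which is $D$. By $ADA=D$ it descends to a homeomorphism $\bar E$ of $M$. Near $\partial N$ the function $\theta$ depends only on $x$, so $d\theta(W)=0$ there. So all $X_u$ are smooth vector fields on the same $M$, equal to $X$ near $T$, and $\bar E_*X=-X_1$.

**Step 3: all $X_u$ are Anosov.** The arguments of Sections 4–6 apply to $X_u$ for the following reasons. The form $i_{X_u}\mu=dx\wedge dy+(\lambda\cos x+u\,d\theta(W))\,\omega$ is closed. The field $X_u$ projects to $W$ on $\Sigma$, and over $q_0,q_\pi$, where $W=0$, it equals $\pm\lambda\partial_y$. We have $dx(X_u)=0=L_{X_u}dx$. Orbits have the same $(s,x)$-motion, so the description of orbits in $N$ is unchanged. The crossing map changes only by adding $u\Delta$ to $y$, where $\Delta\in\mathbb R$ is the variation of $\theta$ along the crossing trajectory. Modulo $2\pi$, $\Delta$ equals $2\pi m(\xi'-\xi)\in\pi m\mathbb Z$. So $\Delta$ takes discrete values, and being continuous it is locally constant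 on $x\notin\pi\mathbb Z$. Thus $\sigma$ is unchanged, (1)–(3) hold, and with them Lemmas 6.1 and 6.2 and Step 1 of Section 6.

**Step 4: deforming $X_1$ to $X$.** By structural stability of Anosov flows (Anosov 1967), each $X_u$ is orbit equivalent to all nearby $X_{u'}$ preserving directions. By compactness of $[0,1]$ there is a direction-preserving orbit equivalence $k$ from $X_0=X$ to $X_1$. Then $k^{-1}\circ\bar E$ maps orbits of $X$ to orbits of $X$ and reverses their direction. $\square$

When $b\nmid t-p$ we must exclude *all* homeomorphisms, not only those of this form. By Proposition 3.1 it suffices to control automorphisms of $\pi_1(M_A)$.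

## 8. The tree of $\pi_1(M_A)$ and its symmetries

The goal is to show that every automorphism of $G=\pi_1(M_A)$ respects the decomposition of $M$ along $T$. Cut the universal cover $\widetilde M$ along the preimage $\widetilde T$ of $T$.

**Definition (the tree $Y$).** The vertices of $Y$ are the components of $\widetilde M\setminus\widetilde T$, and the edges are the components of $\widetilde T$, each joining the two components it borders. Since $\widetilde M$ is simply connected, $Y$ is a tree (the Bass–Serre tree of the HNN extension). Orient edges in the direction of the flow. For comparison, cutting the torus $\mathbb R^2/\mathbb Z^2$ along the circle $\{0\}\times\mathbb R/\mathbb Z$ cuts $\mathbb R^2$ into strips. There the tree is a line, on which $\mathbb Z^2$ acts by translations through its first coordinate.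

$G$ acts on $Y$ preserving orientations, so without inversions. It is transitive on vertices and on edges, since $N$ and $T$ are connected. For a vertex $v$ let $G_v\cong\pi_1(N)=F\times\mathbb Z$ be its stabilizer, and let $Z_v\cong\mathbb Z$ be the center of $G_v$, generated by the fiber. The closure of the component $v$ is $\widetilde\Sigma\times\mathbb R$. The edges at $v$ correspond to the boundary lines of $\widetilde\Sigma$, and for such an edge $G_e=\mathrm{Stab}_F(\text{line})\times Z_v\cong\mathbb Z^2$. There are infinitely many edges at $v$, because a cyclic subgroup has infinite index in $F$. Give $\Sigma$ a hyperbolic metric with geodesic boundary. A nontrivial element of $F$ acts on $\widetilde\Sigma$ as a hyperbolic isometry with a unique axis, and a boundary line it preserves must be this axis. Hence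
$$\begin{aligned}&\text{an element of }G_v\setminus Z_v\text{ fixes at most one edge at }v;\\ &\text{elements of }Z_v\text{ fix all (infinitely many) edges at }v.\end{aligned}\tag{6}$$

For an edge $e:v\to v'$ identify $G_e=\pi_1(T)=\mathbb Z^2$ by $T_{in}$-coordinates. The torus is an entrance for $v'$ and an exit for $v$, so
$$Z_{v'}=\langle(0,1)\rangle,\qquad Z_v=\langle A(0,1)\rangle=\langle(b,t)\rangle. \tag{7}$$
As $b\neq0$, $Z_v\cap Z_{v'}=1$ for adjacent $v,v'$, and $[G_e:Z_vZ_{v'}]=|b|$.

Write $\mathrm{Cent}(g)$ for the centralizer of $g$ in $G$ and $\mathrm{Fix}(g)$ for its fixed subtree. The *star* of $v$ consists of $v$, all edges at $v$, and their endpoints.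

**Lemma 8.1.** *(a) If $1\ne g\in Z_v$, then $\mathrm{Fix}(g)$ is the star of $v$ and $\mathrm{Cent}(g)=G_v$. (b) For $1\ne g\in G$, $\mathrm{Cent}(g)$ contains a nonabelian free group if and only if $g\in\bigcup_vZ_v$.*

*Proof.* (a) By (6) $g$ fixes all edges at $v$. If $v'$ is the other end of such an edge $e$, then $g\in G_{v'}\setminus Z_{v'}$ because $Z_v\cap Z_{v'}=1$. By (6), $e$ is the only edge at $v'$ fixed by $g$. Since $\mathrm{Fix}(g)$ is a subtree, it is the star of $v$. $\mathrm{Cent}(g)$ preserves $\mathrm{Fix}(g)$, hence fixes $v$, the only vertex of the star with more than one edge in it. So $\mathrm{Cent}(g)\subset G_v$, and $G_v$ centralizes $Z_v$.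

(b) If $g\in Z_v$, then $\mathrm{Cent}(g)=G_v$ contains $F$. Conversely let $g$ lie in no $Z_v$. As there are no inversions, $g$ is hyperbolic on $Y$ or fixes a vertex. If $g$ is hyperbolic, $\mathrm{Cent}(g)$ preserves its axis. The kernel of the action on the axis lies in an edge group $\mathbb Z^2$, and the image is a subgroup of $D_\infty$, so $\mathrm{Cent}(g)$ is solvable and contains no nonabelian free group. If $g$ fixes a vertex, then by (6) at most one edge of $\mathrm{Fix}(g)$ starts at each of its vertices, so $\mathrm{Fix}(g)$ is a vertex or one edge. $\mathrm{Cent}(g)$ preserves it without inversion, hence fixes a vertex $v\in\mathrm{Fix}(g)$. So $\mathrm{Cent}(g)\subset G_v=F\times\mathbb Z$. The $F$-component of $g$ is nontrivial, and its centralizer in $F$ is cyclic, so $\mathrm{Cent}(g)$ is (cyclic)$\times\mathbb Z$, which is abelian. $\square$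

**Lemma 8.2.** *For each automorphism $\Psi$ of $G$ there is an automorphism $\psi$ of the unoriented tree $Y$ with $\Psi(G_v)=G_{\psi(v)}$, $\Psi(Z_v)=Z_{\psi(v)}$ and $\psi(gv)=\Psi(g)\psi(v)$. It either preserves all edge orientations or reverses all of them.*

*Proof.* By Lemma 8.1(b), $\Psi$ preserves $\bigcup_vZ_v$. For $1\ne g\in Z_v$ we have $G_v=\mathrm{Cent}(g)$, with center $Z_v$. And $\Psi(g)\in Z_{v'}$ for some $v'$, so $\Psi(G_v)=\mathrm{Cent}(\Psi(g))=G_{v'}$ and $\Psi(Z_v)=Z_{v'}$. By Lemma 8.1(a), $Z_{v'}$ determines $v'$, the center of its fixed star. Put $\psi(v)=v'$. Using $\Psi^{-1}$, $\psi$ is a bijection of vertices.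

Distinct $v,v'$ are adjacent if and only if $Z_v$ and $Z_{v'}$ commute. If they are joined by $e$, both groups lie in the abelian group $G_e$. If the groups commute, then $Z_v\subset G_{v'}$ by Lemma 8.1(a), so $v'\in\mathrm{Fix}(Z_v)$, the star of $v$. Hence $\psi$ preserves adjacency and is a tree automorphism. Equivariance follows from $Z_{gv}=gZ_vg^{-1}$: $\Psi(Z_{gv})=\Psi(g)Z_{\psi(v)}\Psi(g)^{-1}=Z_{\Psi(g)\psi(v)}$. Finally $\psi(ge)=\Psi(g)\psi(e)$ and $G$ preserves orientations, so $\psi$ behaves on $ge$ as on $e$. As $G$ is edge-transitive, the last claim follows. $\square$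

Next we detect the orientation behavior from periodic orbits. Let $H:\mathrm{Vert}(Y)\to\mathbb Z$ increase by 1 along each oriented edge, and put $c(g)=H(gv)-H(v)$. Since $H\circ g$ also increases by 1 along oriented edges, $H\circ g-H$ is constant. So $c$ does not depend on $v$, and it is a homomorphism $G\to\mathbb Z$. It is the algebraic intersection number of loops with $T$: lift the loop and count signed crossings of $\widetilde T$. If $\psi$ preserves orientations, $H\circ\psi-H$ is constant; if it reverses them, $H\circ\psi+H$ is constant. With $c(\Psi(g))=H(\psi(gv))-H(\psi(v))$ we get $c\circ\Psi=c$ in the first case and $c\circ\Psi=-c$ in the second.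

**Lemma 8.3.** *If $\Psi(\mathcal P)\subset\mathcal P^{-1}$, then $\psi$ reverses orientations.*

*Proof.* Periodic orbits cross $T$ only positively, so $c\ge0$ on $\mathcal P$. Periodic orbits are dense and $T$ is transverse to $X$, so some periodic orbit $\gamma_0$ meets $T$, and $c(\gamma_0)>0$. But $\Psi[\gamma_0]\in\mathcal P^{-1}$ gives $c(\Psi[\gamma_0])\le0$. So $c\circ\Psi\ne c$. $\square$

## 9. One edge group suffices for $b=7$, $t=2$

We prove the second part of Theorem A. Let $A=\begin{pmatrix}4&7\\1&2\end{pmatrix}$ (so $\kappa=7$ and $6\kappa=42$), let $\lambda\ge42$, and suppose $h$ is a homeomorphism carrying $\mathcal F^{ws}$ to $\mathcal F^{wu}$.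

**Step 1: $h$ flips an edge.** Let $\Psi=h_*$, defined up to inner automorphisms. By Proposition 3.1, $\Psi(\mathcal P)\subset\mathcal P^{-1}$, so by Lemma 8.3 $\psi$ reverses orientations. Take an edge $e:v\to v'$. As $G$ is edge-transitive, some $g\in G$ carries $\psi(e)$ to $e$. Composing $\Psi$ with conjugation by $g$ replaces $\psi$ by $g\circ\psi$. So we may assume $\psi(e)=e$, $\psi(v)=v'$ and $\psi(v')=v$.

**Step 2: a matrix congruence.** Now $\Psi$ preserves $G_e=G_v\cap G_{v'}=\mathbb Z^2$, acts on it by some $B\in GL(2,\mathbb Z)$, and exchanges $Z_{v'}=\langle(0,1)\rangle$ and $Z_v=\langle(b,t)\rangle$, see (7). From $B(0,1)^T=\epsilon(b,t)^T$, $\epsilon=\pm1$, we get $B=\begin{pmatrix}m&\epsilon b\\n&\epsilon t\end{pmatrix}$. The second coordinate of $B(b,t)^T=\pm(0,1)^T$ reads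
$$nb+\epsilon t^2=\pm1,\qquad\text{hence}\qquad t^2\equiv\pm1\pmod b. \tag{8}$$
For $(b,t)=(7,2)$ this says $4\equiv\pm1\pmod7$, which is false. So no such $h$ exists, and Theorem A is proved. $\blacksquare$

## 10. The homology of the block and the exact criterion

Condition (8) is weaker than $t^2\equiv1\pmod b$. For $A=\begin{pmatrix}3&5\\1&2\end{pmatrix}$ we have $t^2=4\equiv-1\pmod5$, so the argument of Section 9 decides nothing, although $p-t=1$ is not divisible by 5. The information it misses is that one automorphism acts on the exit and the entrance tori of the *same* block. The homology of the block ties the two actions together.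

**Proof of Theorem B.** (1)⇒(3) is Proposition 3.1 with $\Psi=h_*$. (4)⇒(2) is Proposition 7.1. (2)⇒(1) is Lemma 1.1. It remains to show (3)⇒(4).

**Step 1: fixing a vertex.** By Lemma 8.3, $\psi$ reverses orientations. Since $G$ is vertex-transitive, composing with an inner automorphism we may assume $\psi(v_0)=v_0$ for some vertex $v_0$.

**Step 2: a homology map for every vertex.** Let $a_{v_0}:G_{v_0}=\pi_1(N)\to H_1(N)=H_1(\Sigma)\oplus\mathbb Zf$ be abelianization, with $f$ the fiber class. For $v=gv_0$ put $a_v(k)=a_{v_0}(g^{-1}kg)$ for $k\in G_v$. Another choice of $g$ differs by right multiplication by an element of $G_{v_0}$, and $a_{v_0}$ is invariant under conjugation in $G_{v_0}$. So $a_v$ is well defined.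

**Step 3: entrance and exit have the same image.** Orient $C_{in}\times0$ and $C_{out}\times0$ by increasing $x$. The boundary of $\Sigma\times0$ is $C_{out}-C_{in}$, so they are homologous. Let $d$ be their class. It has infinite order in $H_1(\Sigma)$ because the closed form $dx$ integrates to $4\pi$ over it. For an edge $e:v\to v'$, $a_v|_{G_e}$ sends an element with $T_{out}$-coordinates $(u_1,u_2)$ to $u_1d+u_2f$, and $a_{v'}|_{G_e}$ does the same with $T_{in}$-coordinates. So both are isomorphisms onto $Q=\mathbb Zd\oplus\mathbb Zf$, and in the basis $(d,f)$ the gluing gives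
$$a_{v'}(k)=A\,a_v(k)\qquad(k\in G_e,\ e:v\to v'). \tag{9}$$

**Step 4: the action of $\Psi$.** Let $\Psi^{ab}$ be the automorphism of $H_1(N)$ induced by $\Psi|_{G_{v_0}}$. For $v=gv_0$ we have $\psi(v)=\Psi(g)v_0$, so
$$a_{\psi(v)}(\Psi(k))=a_{v_0}(\Psi(g^{-1}kg))=\Psi^{ab}(a_v(k))\qquad(k\in G_v). \tag{10}$$
If $e$ is an edge at $v_0$, then $\Psi^{ab}(Q)=a_{v_0}(\Psi(G_e))=a_{v_0}(G_{\psi(e)})=Q$. Since also $\Psi(Z_{v_0})=Z_{v_0}$, $\Psi^{ab}$ acts on $Q$ by an invertible integer matrix $D=\begin{pmatrix}\nu&0\\m&\epsilon\end{pmatrix}$ with $\nu,\epsilon=\pm1$.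

**Step 5: the matrix equation.** Let $e:v\to v'$ and $k\in G_e$. Since $\psi$ reverses orientations, $\psi(e):\psi(v')\to\psi(v)$. By (10), (9) for $\psi(e)$, (10), and (9) for $e$,
$$D\,a_v(k)=a_{\psi(v)}(\Psi k)=A\,a_{\psi(v')}(\Psi k)=A\,D\,a_{v'}(k)=ADA\,a_v(k).$$
As $a_v(G_e)=Q$, $ADA=D$. This is the equation of Section 7, and the first row of (5) gives $\epsilon=-\nu$ and $t-p=\nu bm$. So $p\equiv t\pmod b$. $\blacksquare$

**Proof of Corollary C.** **Step 1: arithmetic.** For $\gcd(t,b)=1$ the equation $pt-rb=1$ is solvable, so some $A\in SL(2,\mathbb Z)$ has second column $(b,t)$. By Theorem B, the foliations fail to be homeomorphic for some $A$ with given $b$ if and only if some unit $t$ mod $b$ has $t^2\not\equiv1$. We claim that all units mod $b$ satisfy $t^2\equiv1$ if and only if $b\mid24$. If $b\mid24$ and $\gcd(t,b)=1$, then $t^2\equiv1$ modulo the power of 2 dividing $b$ (at most 8; if it is not 1 then $t$ is odd, and odd squares are $1$ mod $8$), and $t^2\equiv1\pmod 3$ if $3\mid b$. Conversely, units mod $b$ surject onto units mod each divisor of $b$. If $b\nmid24$, then $b$ is divisible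 by a prime $\ge5$ or by $9$, where the unit $2$ has $2^2=4\not\equiv1$, or by $16$, where $3^2=9\not\equiv1$.

**Step 2: $|b|$ is an invariant of $G$.** By Lemma 8.1, the subgroups $Z_v$ are exactly the centers of the centralizers $\mathrm{Cent}(g)$, $g\ne1$, that contain a nonabelian free group. So the family $\{Z_v\}$ is determined by the group $G$. By the proof of Lemma 8.2, two distinct members $Z,Z'$ commute if and only if their vertices are adjacent. In that case $G_e=G_v\cap G_{v'}=\mathrm{Cent}(Z)\cap\mathrm{Cent}(Z')$, and by (7) the index $[G_e:ZZ']$ is $|b|$. So different $|b|$ give non-isomorphic groups and non-homeomorphic manifolds. There are infinitely many values of $|b|$ not dividing $24$, hence counterexamples on infinitely many pairwise non-homeomorphic manifolds. $\blacksquare$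

Since $1,2,3,4$ divide $24$ and $5$ does not, the smallest counterexamples in the family have $|b|=5$; one of them is $A=\begin{pmatrix}3&5\\1&2\end{pmatrix}$.
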